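\title{Feebly compact first countable spaces of cardinality $\mathfrak b$}

\begin{abstract}
A regular, first countable, feebly compact space with fewer than $\mathfrak b$ points is countably compact. We show that ZFC does not decide whether the same holds for spaces with exactly $\mathfrak b$ points. If $\mathfrak b=\omega_1$ or $\mathfrak b=\mathfrak a$, there is a locally compact counterexample of size $\mathfrak b$. For every regular $\kappa\ge\omega_2$ we construct a ccc forcing extension with $\mathfrak b=\kappa<\mathfrak c=\kappa^+$ in which every regular, first countable, feebly compact space of size less than $\mathfrak c$ is countably compact. The proof reduces the problem to locally compact, locally countable spaces and destroys the feeble compactness of each such space by a $\sigma$-centered forcing that keeps a fixed sequence of $\kappa$ functions unbounded.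
\end{abstract}

\section{Introduction}

Throughout, \emph{regular} means regular and $T_1$. A family of subsets of a space $X$ is \emph{locally finite} if every point has a neighborhood that meets only finitely many of its members, and $X$ is \emph{feebly compact} if every locally finite family of nonempty open subsets of $X$ is finite. A point $p$ is an \emph{accumulation point} of $A\subset X$ if every neighborhood of $p$ contains a point of $A$ other than $p$; in a $T_1$ space every neighborhood of $p$ then contains infinitely many points of $A$. The space $X$ is \emph{countably compact} if every infinite subset of $X$ has an accumulation point. Countable compactness forbids a sequence of points to escape to infinity; feeble compactness forbids this only for a sequence of open sets. The two notions are linked by the following observation.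

\begin{lemma}\label{lem:dense}
Let $X$ be a $T_1$ space.
\begin{enumerate}
\item[(a)] If $D\subset X$ is dense and every infinite subset of $D$ has an accumulation point in $X$, then $X$ is feebly compact.
\item[(b)] If $X$ is feebly compact, then every infinite set of isolated points of $X$ has an accumulation point.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $\{O_i:i<\omega\}$ is a locally finite family of pairwise distinct nonempty open sets, and choose $p_i\in O_i\cap D$. Each point lies in only finitely many $O_i$, so $i\mapsto p_i$ is finite-to-one and $\{p_i:i<\omega\}$ is infinite. Every neighborhood of an accumulation point of this set meets infinitely many $O_i$, a contradiction.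

(b) If $A$ is an infinite set of isolated points without an accumulation point, then $\{\{d\}:d\in A\}$ is an infinite locally finite family of nonempty open sets.
\end{proof}

With $D=X$, part (a) says that countably compact $T_1$ spaces are feebly compact. The converse fails, and we ask how many points its failure requires. Call $X$ a \emph{counterexample} if $X$ is regular, first countable, feebly compact and not countably compact.

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(k)\le g(k)$ for all but finitely many $k$. A family $F\subset\omega^\omega$ is \emph{bounded} if some $g$ satisfies $f\le^*g$ for all $f\in F$, and $\mathfrak b$ is the least size of an unbounded family. Countable families are bounded, so $\omega_1\le\mathfrak b\le\mathfrak c=2^\omega$.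

\begin{theorem}[van Douwen {\cite[12.5]{vD}}]\label{thm:vD}
Every counterexample has at least $\mathfrak b$ points.
\end{theorem}

It is worth seeing where $\mathfrak b$ comes from. Let $X$ be a counterexample whose isolated points are dense; by Lemma~\ref{lem:cantor} below this is automatic when $|X|<\mathfrak c$. Let $E=\{x_n:n<\omega\}$ be an infinite set without accumulation points, and for each $n$ let $\langle d_{n,m}:m<\omega\rangle$ be a sequence of isolated points converging to $x_n$. For $y\in X$ the set $E\setminus\{y\}$ is closed, so by regularity $y$ has an open neighborhood $O_y$ whose closure misses it. Hence there is $f_y\in\omega^\omega$ such that $d_{n,m}\notin O_y$ whenever $x_n\ne y$ and $m>f_y(n)$. Suppose $f_y+1\le^*g$ for all $y$. Then every $O_y$ contains $d_{n,g(n)}$ for only finitely many $n$, so $\{d_{n,g(n)}:n<\omega\}$ is an infinite set of isolated points without an accumulation point, contrary to Lemma~\ref{lem:dense}(b). Thus $\{f_y:y\in X\}$ is unbounded.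

The argument suggests a converse: take the points $d_{n,m}$ and $x_n$, and add one point $y$ for each function in an unbounded family of size $\mathfrak b$, to serve as the accumulation point of the sets lying under its graph. One would therefore guess that Theorem~\ref{thm:vD} is sharp. The question whether it is was posed by Juh\'asz, Soukup and Szentmikl\'ossy \cite{JSS}:

\begin{quote}
\emph{Does ZFC prove that there is a regular, first countable, feebly compact space of cardinality $\mathfrak b$ that is not countably compact?}
\end{quote}

The guess is correct in two cases. A family $\mathcal A$ of infinite subsets of $\omega$ is \emph{MAD} (maximal almost disjoint) if any two distinct members have finite intersection and every infinite subset of $\omega$ has infinite intersection with some member; $\mathfrak a$ is the least size of an infinite MAD family.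

\begin{theorem}\label{thm:exist}
If $\mathfrak b=\omega_1$ or $\mathfrak b=\mathfrak a$, there is a locally compact Hausdorff, first countable, feebly compact space of size $\mathfrak b$ that is not countably compact.
\end{theorem}

In general the guess is wrong.

\begin{theorem}\label{thm:main}
Let $\kappa\ge\omega_2$ be regular in a model of GCH. There is a ccc forcing extension $W$ with $\mathfrak b=\kappa<\mathfrak c=\kappa^+$ in which
\begin{enumerate}
\item[(1)] every regular, first countable, feebly compact space $X$ with $|X|<\mathfrak c$ is countably compact;
\item[(2)] every separable, regular, first countable, feebly compact space $X$ with $|X|<\mathfrak c$ is compact and countable.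
\end{enumerate}
In particular, in $W$ there is no regular, first countable, feebly compact space of size $\mathfrak b$ that is not countably compact.
\end{theorem}

\begin{corollary}\label{cor:indep}
ZFC proves that if $\mathfrak b=\aleph_1$, then there is a counterexample of size $\mathfrak b$. If ZFC is consistent, then for each $n$ with $2\le n<\omega$ the theory ZFC${}+\mathfrak b=\aleph_n$ neither proves nor refutes that there is a counterexample of size $\mathfrak b$. In particular, if ZFC is consistent, it does not prove that there is a counterexample of size $\mathfrak b$.
\end{corollary}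

\begin{proof}
The first sentence is part of Theorem~\ref{thm:exist}. If ZFC is consistent, so is ZFC${}+{}$GCH. Theorem~\ref{thm:main} with $\kappa=\aleph_n$ gives a model of $\mathfrak b=\aleph_n$ without a counterexample of size $\mathfrak b$. Forcing Martin's Axiom with $\mathfrak c=\aleph_n$ (fact (B) in Section~\ref{sec:iteration}) gives a model of $\mathfrak b=\mathfrak c=\aleph_n$; since $\mathfrak b\le\mathfrak a\le\mathfrak c$ by Proposition~\ref{prop:psi}, there $\mathfrak a=\mathfrak b$ and Theorem~\ref{thm:exist} applies.
\end{proof}

In $W$ the bound $\mathfrak b$ of Theorem~\ref{thm:vD} improves to $\mathfrak c$, and no further: there is always a counterexample of size $\mathfrak a\le\mathfrak c$ (Proposition~\ref{prop:psi}). So in $W$ the least size of a counterexample is exactly $\mathfrak c$, and $\mathfrak a=\mathfrak c$. The other hypotheses of Theorem~\ref{thm:main} are needed as well. With $\kappa=\omega_1$, statement (1) would contradict Theorem~\ref{thm:exist}. First countability cannot be dropped from (1) by Remark~\ref{rem:longer}. In (2), the interval $[0,1]$ shows that the bound $|X|<\mathfrak c$ is sharp, and $\omega_1$ with the order topology, which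 is countably compact but not compact, shows that separability is needed.

Section~\ref{sec:exist} proves Theorem~\ref{thm:exist}. Section~\ref{sec:reduction} extracts from a small counterexample a combinatorial object, a tall good system. Sections~\ref{sec:idea}--\ref{sec:kill} construct a forcing that destroys the tallness of a given system and keeps a given unbounded sequence unbounded; Section~\ref{sec:idea} shows the idea on one simple name. Section~\ref{sec:iteration} iterates this forcing.

\medskip
\noindent\textbf{Notation.} A natural number $k$ is the set $\{0,\dots,k-1\}$. The symbol $\subset$ allows equality, $A\subset^*B$ means that $A\setminus B$ is finite, $[S]^{<\omega}$ is the set of finite subsets of $S$, and ``almost all'' means ``all but finitely many''.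

\section{Counterexamples of size $\mathfrak b$ when $\mathfrak b=\mathfrak a$ or $\mathfrak b=\omega_1$}\label{sec:exist}

Locally compact Hausdorff spaces are regular, so the spaces built here are counterexamples in the sense of the introduction.

\begin{proposition}\label{prop:psi}
For every infinite MAD family $\mathcal A$ there is a locally compact Hausdorff counterexample of size $|\mathcal A|$. Consequently $\mathfrak b\le\mathfrak a$.
\end{proposition}

\begin{proof}
The Mr\'owka space $\Psi(\mathcal A)$ has underlying set $\omega\cup\mathcal A$; the points of $\omega$ are isolated, and $A\in\mathcal A$ has the basic neighborhoods $\{A\}\cup(A\setminus F)$ with $F\subset\omega$ finite. There are countably many of these, and each is compact, being a sequence with its limit. Distinct $A,A'\in\mathcal A$ are separated by taking $F=A\cap A'$, and $A$ is separated from $d\in\omega$ by taking $F=\{d\}$. The set $\omega$ is dense. If $B\subset\omega$ is infinite, then $B\cap A$ is infinite for some $A\in\mathcal A$, and this $A$ is an accumulation point of $B$; so $\Psi(\mathcal A)$ is feebly compact by Lemma~\ref{lem:dense}(a). Every basic open set contains at most one point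 of $\mathcal A$, so the infinite set $\mathcal A$ has no accumulation point. The inequality $\mathfrak b\le\mathfrak a$ now follows from Theorem~\ref{thm:vD}.
\end{proof}

This proves Theorem~\ref{thm:exist} when $\mathfrak b=\mathfrak a$. For $\mathfrak b=\omega_1$ we carry out the construction suggested in the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:exist} for $\mathfrak b=\omega_1$]
Let $\{g_\alpha:\alpha<\omega_1\}$ be unbounded. By recursion on $\beta<\omega_1$ choose a nondecreasing $f_\beta$ that bounds the countable family $\{g_\beta\}\cup\{f_\alpha+1:\alpha<\beta\}$. Then $\langle f_\alpha:\alpha<\omega_1\rangle$ is unbounded. Let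
\[
L_\alpha=\{(n,m)\in\omega\times\omega:m\le f_\alpha(n)\},\qquad L_{-1}=\emptyset .
\]
For $-1\le\alpha<\beta$ the set $L_\alpha\setminus L_\beta$ is finite and $L_\beta\setminus L_\alpha$ is infinite. Let
\[
X=(\omega\times\omega)\cup\{x_n:n<\omega\}\cup\{y_\alpha:\alpha<\omega_1\}.
\]
The points of $\omega\times\omega$ are isolated, and $x_n$ has the basic neighborhoods $\{x_n\}\cup\{(n,m):m\ge k\}$, $k<\omega$. The point $y_\beta$ is to compactify $L_\beta$. It cannot be the limit of all of $L_\beta$, because the sets $L_\beta$ overlap; so $y_\beta$ leaves $L_\alpha$ to the earlier points, and its basic neighborhoods are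
\[
U(\alpha,\beta,F)=\{y_\gamma:\alpha<\gamma\le\beta\}\cup\bigl(L_\beta\setminus(L_\alpha\cup F)\bigr),
\]
where $-1\le\alpha<\beta$ and $F\subset\omega\times\omega$ is finite.

\emph{These sets form neighborhood bases.} Directly from the definition,
\begin{align}
U(\alpha,\gamma,F\cup(L_\gamma\setminus L_\beta))&\subset U(\alpha,\beta,F) &&(\alpha<\gamma\le\beta),\label{eq:base1}\\
U(\alpha',\beta,F\cup F'\cup(L_\alpha\setminus L_{\alpha'}))&\subset U(\alpha,\beta,F)\cap U(\alpha',\beta,F') &&(\alpha\le\alpha'<\beta).\label{eq:base2}
\end{align}
By \eqref{eq:base1} each $U(\alpha,\beta,F)$ is open, and by \eqref{eq:base2} the sets assigned to $y_\beta$ are directed. Since $\beta$ is countable, there are countably many of them, so $X$ is first countable. Each $L_\beta\setminus(L_\alpha\cup F)$ is infinite, so $\omega\times\omega$ is dense.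

\emph{$X$ is Hausdorff.} For $\gamma<\beta$, the sets $U(-1,\gamma,\emptyset)\ni y_\gamma$ and $U(\gamma,\beta,\emptyset)\ni y_\beta$ are disjoint. The points $x_n$ and $y_\beta$ are separated by $\{x_n\}\cup\{(n,m):m>f_\beta(n)\}$ and $U(-1,\beta,\emptyset)$. Distinct columns are disjoint, and every point other than a given isolated point has a basic neighborhood omitting it.

\emph{Each $U(\alpha,\beta,F)$ is compact.} We use induction on $\beta$. Given an open cover of $U(\alpha,\beta,F)$, a member containing $y_\beta$ contains some $U(\alpha',\beta,F')$, and by \eqref{eq:base2} we may take $\alpha'\ge\alpha$. If $\alpha'=\alpha$, the part of $U(\alpha,\beta,F)$ not yet covered lies in $F'$. If $\alpha<\alpha'<\beta$, it lies in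
\[
\{y_\gamma:\alpha<\gamma\le\alpha'\}\cup\bigl((L_\beta\cap L_{\alpha'})\setminus(L_\alpha\cup F)\bigr)\cup F'=U(\alpha,\alpha',F\cup(L_{\alpha'}\setminus L_\beta))\cup F' ,
\]
and $U(\alpha,\alpha',F\cup(L_{\alpha'}\setminus L_\beta))$ is compact by induction and contained in $U(\alpha,\beta,F)$ by \eqref{eq:base1}. In both cases finitely many more members of the cover suffice.

The basic neighborhoods of $x_n$ are convergent sequences, so $X$ is locally compact. It has size $\omega_1$. No basic open set contains two of the points $x_n$, so $X$ is not countably compact.

\emph{$X$ is feebly compact.} By Lemma~\ref{lem:dense}(a) it suffices to find an accumulation point for each infinite $A\subset\omega\times\omega$. If $A$ contains infinitely many points of the $n$th column, $x_n$ is one. Otherwise $A$ contains the graph of a function $h$ with infinite domain $M\subset\omega$. Suppose that $A\cap L_\alpha$ is finite for every $\alpha$. Then $f_\alpha(n)<h(n)$ for almost all $n\in M$. Put $n_k=\min(M\setminus k)$ and $g(k)=h(n_k)$. Since $f_\alpha$ is nondecreasing, $f_\alpha(k)\le f_\alpha(n_k)<g(k)$ for almost all $k$, so $g$ bounds the unbounded sequence. Hence some $A\cap L_\alpha$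 is infinite, and it has an accumulation point in the compact set $U(-1,\alpha,\emptyset)$.
\end{proof}

\begin{remark}\label{rem:longer}
Whatever the value of $\mathfrak b$, the same recursion gives an unbounded sequence of length $\mathfrak b$, and the proof used the countability of $\beta$ only for first countability. So ZFC proves that there is a locally compact Hausdorff, feebly compact, not countably compact space of size $\mathfrak b$. If $\mathfrak b>\omega_1$, this space is not first countable at $y_{\omega_1}$: countably many sets $U(\alpha_i,\omega_1,F_i)$ all contain $y_\gamma$ for $\sup_i\alpha_i<\gamma<\omega_1$.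
\end{remark}

\section{Reduction to tall good systems}\label{sec:reduction}

To prove Theorem~\ref{thm:main} we must destroy, along an iteration, every potential counterexample of size at most $\kappa$. An arbitrary space is unsuited to this: we need an object coded by a subset of $\kappa$, whose defining properties pass from the final model down to the intermediate model in which it is treated. Both spaces of Section~\ref{sec:exist} have a countable dense set of isolated points, and every point has a countable compact open neighborhood. We show in ZFC that every counterexample of size less than $\mathfrak c$ contains a closed subspace of this kind, and we encode such a space by its neighborhood bases.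

\begin{definition}\label{def:good}
Let $\mu\ge\omega$ be an ordinal. A \emph{good system} on $\mu$ is a family $\mathfrak S=\langle K_{y,n}:y<\mu,\ n<\omega\rangle$ with the following properties, where $K_a=\bigcup_{y\in a}K_{y,0}$ for finite $a\subset\mu$.
\begin{enumerate}
\item[(G1)] $y\in K_{y,n+1}\subset K_{y,n}\subset\mu$, each $K_{y,n}$ is countable, and $K_{d,n}=\{d\}$ for $d\in\omega$.
\item[(G2)] If $z\in K_{y,n}$, then $K_{z,m}\subset K_{y,n}$ for some $m$.
\item[(G3)] If $y\ne z$, then $K_{y,n}\cap K_{z,n}=\emptyset$ for some $n$.
\item[(G4)] For every $\ell\colon K_{y,n}\to\omega$ there is a finite $F\subset K_{y,n}$ with $K_{y,n}\subset\bigcup_{z\in F}K_{z,\ell(z)}$.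
\item[(G5)] $\omega\not\subset K_a$ for every finite $a\subset\mu$.
\end{enumerate}
The system is \emph{tall} if for every infinite $A\subset\omega$ there is $y<\mu$ with $A\cap K_{y,0}$ infinite.
\end{definition}

By (G1) and (G2) the sets $K_{y,n}$ form a base of a topology on $\mu$ in which $\{K_{y,n}:n<\omega\}$ is a neighborhood base at $y$. The topology is Hausdorff by (G3), and each $K_{y,n}$ is compact by (G4): given an open cover, let $\ell(z)$ be such that $K_{z,\ell(z)}$ lies in one member. Hence the sets $K_{y,n}$ and $K_a$ are countable, compact and clopen. We always regard $\mu$ as carrying this topology. Note that $K_{a\cup b}=K_a\cup K_b$ and that $K_b=b$ for finite $b\subset\omega$. It follows from (G5) that $\omega\setminus K_a$ is infinite, for if $b=\omega\setminus K_a$ were finite, then $\omega\subset K_{a\cup b}$.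

\begin{lemma}\label{lem:down}
Let $N\subset W$ be transitive models of ZFC with the same $\omega_1$, and let $\mathfrak S\in N$ be good in $W$. Then $\mathfrak S$ is good in $N$.
\end{lemma}

\begin{proof}
Conditions (G2), (G3), (G5) and the inclusions in (G1) quantify only over ordinals and finite sets of ordinals, so they are absolute. For (G4), a function $\ell\in N$ belongs to $W$, and the finite set $F$ found in $W$ belongs to $N$. If $K_{y,n}$ were uncountable in $N$, an injection of $\omega_1^N=\omega_1^W$ into it would make it uncountable in $W$.
\end{proof}

The hypothesis $|X|<\mathfrak c$ enters only through the next lemma.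

\begin{lemma}\label{lem:cantor}
Let $Y$ be regular and feebly compact, and let $M\subset Y$ be nonempty with no point isolated in the subspace $M$. Then $|Y|\ge\mathfrak c$. Consequently, if $|Y|<\mathfrak c$, the set $I$ of isolated points of $Y$ is dense.
\end{lemma}

\begin{proof}
We build open sets $U_s$ meeting $M$, for $s\in2^{<\omega}$, with $U_\emptyset=Y$, $\overline{U_{s0}}\cup\overline{U_{s1}}\subset U_s$ and $\overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset$. Given $U_s$, the set $U_s\cap M$ has two distinct points, and regularity provides neighborhoods of them as required. For $f\in2^\omega$ the sets $U_{f\restriction n}$ strictly decrease. If $\bigcap_n\overline{U_{f\restriction n}}$ were empty, each point would lie in some open set $Y\setminus\overline{U_{f\restriction n}}$, which misses $U_{f\restriction m}$ for $m\ge n$; then $\{U_{f\restriction n}:n<\omega\}$ would be an infinite locally finite family. So these intersections are nonempty, and for distinct $f$ they are disjoint. For the last statement, a point isolated in the open subspace $Y\setminus\overline I$ would be isolated in $Y$; so if $Y\setminus\overline I\ne\emptyset$, we may take it as $M$.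
\end{proof}

\begin{lemma}\label{lem:regclosed}
If $X$ is feebly compact and $U\subset X$ is open, then $\overline U$ is feebly compact.
\end{lemma}

\begin{proof}
Let $\mathcal O$ be a family of nonempty relatively open subsets of $\overline U$ that is locally finite in $\overline U$. For $O\in\mathcal O$ the set $O\cap U$ is nonempty and open in $X$. The family $\{O\cap U:O\in\mathcal O\}$ is locally finite in $X$: at points of $\overline U$ because $\mathcal O$ is, and at other points because $X\setminus\overline U$ misses $U$. So it is finite. A point of $O\cap U$ lies in only finitely many members of $\mathcal O$, so $O\mapsto O\cap U$ is finite-to-one, and $\mathcal O$ is finite.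
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $\kappa$ be an uncountable cardinal and let $X$ be regular, first countable and feebly compact with $|X|<\mathfrak c$ and $|X|\le\kappa$. Suppose that $X$ is not countably compact, or that $X$ is separable and not both compact and countable. Then there is a tall good system on some $\mu\le\kappa$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cantor} the set $I$ of isolated points of $X$ is dense.

\emph{Step 1: a feebly compact subspace $Y$ that has a countable dense set $D$ of isolated points and is not both compact and countable.} If $X$ is separable and not both compact and countable, then $I$ is contained in every dense set, hence countable; put $Y=X$ and $D=I$. If $X$ is not countably compact, let $\{x_n:n<\omega\}$ be an infinite set without accumulation points, let $D\subset I$ be the union of sequences from $I$ converging to the points $x_n$ (first countability provides them), and let $Y=\overline D$. Since $D$ is open, $Y$ is feebly compact by Lemma~\ref{lem:regclosed}. It contains all $x_n$, so it is not compact.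

The space $Y$ may have points without a countable compact neighborhood. Call an open $G\subset Y$ \emph{nice} if $\overline G$ is compact and countable, and let $M$ be the closed set of points of $Y$ that lie in no nice set. A compact subset of $Y\setminus M$ is covered by finitely many nice sets and is therefore countable.

\emph{Step 2: an open $U\subset Y$ such that $C=\overline U$ is not compact and $C\cap M=\emptyset$.} If $M=\emptyset$, take $U=Y$: if $Y$ were compact, it would be countable too. Let $M\ne\emptyset$. By Lemma~\ref{lem:cantor} some $y\in M$ is isolated in $M$. Choose an open neighborhood base $\{B_n:n<\omega\}$ at $y$ with $\overline{B_{n+1}}\subset B_n$ and $\overline{B_0}\cap M=\{y\}$, and consider the open rings $R_n=B_n\setminus\overline{B_{n+1}}$. Since $\overline{R_n}\subset\overline{B_0}\setminus B_{n+1}$, the closure $\overline{R_n}$ misses $M$. We show that some $\overline{R_n}$ is not compact; then $U=R_n$ works.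

Suppose that every $\overline{R_n}$ is compact, hence countable. If $d\in D$ lies in $B_i\setminus B_{i+1}$, then $d\notin\overline{B_{i+1}}$ because $d$ is isolated, so $d\in R_i$. Hence $D\cap B_0\subset\bigcup_{i<n}R_i\cup B_n$ and, $D$ being dense,
\[
\overline{B_0}=\overline{D\cap B_0}\subset\bigcup_{i<n}\overline{R_i}\cup\overline{B_n}\qquad(n\ge1).
\]
As $\bigcap_n\overline{B_n}=\{y\}$, we get $\overline{B_0}\subset\{y\}\cup\bigcup_i\overline{R_i}$, which is countable. Also $\overline{B_0}$ is compact: in a cover by open subsets of $Y$, a member containing $y$ contains some $\overline{B_n}$, and the rest of $\overline{B_0}$ lies in the compact set $\overline{B_0}\cap\bigcup_{i<n}\overline{R_i}$. So $B_0$ is nice, contrary to $y\in M$.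

\emph{Step 3: the isolated points of $C$.} The set $D'=D\cap U$ is countable, dense in $C$, and consists of isolated points. It is infinite, since otherwise $C=D'$ would be compact. By Lemma~\ref{lem:dense}(b) applied in $Y$, every infinite $A\subset D'$ has an accumulation point, which lies in the closed set $C$.

\emph{Step 4: compact open neighborhoods.} Let $y\in C$ and let $O$ be an open neighborhood of $y$ in $C$. Intersect $O$ with a nice set containing $y$ to obtain $G\subset O$, open in $C$, with $y\in G$ and $H=\overline G$ compact and countable. The compact Hausdorff space $H$ is normal, so Urysohn's lemma gives a continuous $u\colon H\to[0,1]$ with $u(y)=0$ and $u=1$ on $H\setminus G$. Since $H$ is countable, there is $r\in(0,1)\setminus u[H]$. The set $\{u<r\}=\{u\le r\}$ is closed in $H$, hence compact; it is an open subset of $G$, hence open in $C$; and it contains $y$. By first countability, $y$ has a decreasing neighborhood base $\{K_{y,n}:n<\omega\}$ in $C$ consisting of countable compact open sets. For $d\in D'$ take $K_{d,n}=\{d\}$.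

\emph{Step 5: the system.} Let $\mu$ be the ordinal sum $\omega+|C\setminus D'|$; then $\mu\le\kappa$ because $\kappa$ is an uncountable cardinal. Identify $C$ with $\mu$ by a bijection that sends $D'$ onto $\omega$. Condition (G1) holds by construction, (G2) because the $K_{y,n}$ are open, (G3) because $C$ is Hausdorff and the bases decrease, and (G4) by compactness. If $D'\subset K_a$ with $a$ finite, then $C=\overline{D'}\subset K_a$ since $K_a$ is closed, and $C$ would be compact; this gives (G5). If $A\subset D'$ is infinite and $y$ is an accumulation point of $A$, then $A\cap K_{y,0}$ is infinite, so the system is tall.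
\end{proof}

\section{Destroying tallness: the simplest name}\label{sec:idea}

It remains to find a model with $\mathfrak b=\kappa<\mathfrak c=\kappa^+$ that has no tall good system on any $\mu\le\kappa$. A good system $\mathfrak S$ ceases to be tall, in every further extension, once we add an infinite $A\subset\omega$ that has finite intersection with every $K_{y,0}$.

We write $q\le p$ when $q$ is stronger than $p$. A poset is \emph{ccc} if every set of pairwise incompatible conditions is countable; ccc forcing preserves cardinals and cofinalities. A poset is \emph{$\sigma$-centered} if it is a countable union of sets in each of which any finitely many conditions have a common extension; such posets are ccc. If $p$ forces $\dot g\in\omega^\omega$, there is a name that every condition forces to be in $\omega^\omega$ and that $p$ forces to equal $\dot g$; so we always assume that a name for an element of $\omega^\omega$ is forced to be one by every condition.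

Let $\mathcal U$ be a filter on $\omega$ that contains all cofinite sets and consists of infinite sets. The poset $\mathbb M_{\mathcal U}$ consists of the pairs $(s,P)$ with $s\in[\omega]^{<\omega}$ and $P\in\mathcal U$, where
\[
(s',P')\le(s,P)\iff s\subset s',\ P'\subset P\text{ and }s'\setminus s\subset P .
\]
We call $s$ the \emph{stem}. For a generic filter $G$ let $A=\bigcup\{s:(s,P)\in G\}$, with name $\dot A$.

\begin{lemma}\label{lem:mathias}
The poset $\mathbb M_{\mathcal U}$ is $\sigma$-centered and has size at most $\mathfrak c$. It forces that $\dot A$ is infinite and that $\dot A\subset^*P$ for all $P\in\mathcal U$.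
\end{lemma}

\begin{proof}
Conditions $(s,P_0),\dots,(s,P_r)$ have the common extension $(s,P_0\cap\dots\cap P_r)$, and there are countably many stems. A condition $(s,Q)$ is extended by $(s\cup\{d\},Q)$ for any $d$ in the infinite set $Q\setminus s$, and by $(s,Q\cap P)$, which forces $\dot A\setminus s\subset P$.
\end{proof}

So $\mathbb M_{\mathcal U}$ destroys the tallness of $\mathfrak S$ as soon as $\mathcal U$ contains all the sets $\omega\setminus K_{y,0}$. The difficulty is to keep $\mathfrak b$ small, that is, to keep a fixed sequence $\langle f_\alpha:\alpha<\kappa\rangle$ unbounded. This cannot always be done. For the space built in Section~\ref{sec:exist} from $\mathfrak b=\omega_1$, the last paragraph of the proof shows that in any extension an infinite set with finite intersection with every column and every $L_\alpha$ computes a bound for $\langle f_\alpha:\alpha<\omega_1\rangle$. We shall therefore work over models in which $\omega_1<\mathfrak b$.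

To see how this helps, take the smallest possible filter $\mathcal U_0=\{P\subset\omega:\omega\setminus K_a\subset P\text{ for some finite }a\}$ and the most obvious candidate for a bound, $\dot g(k)=\min(\dot A\setminus k)$. A condition $(s,\omega\setminus K_a)$ pushes $\dot g(k)$ up to at least $\min(\omega\setminus(K_a\cup k))$ for $k$ above $s$. There is one such function of $k$ for each finite $a\subset\mu$, so there may be $\mathfrak b$ or more of them, and counting gives no bound. The topology does.

\begin{proposition}\label{prop:toy}
Assume $\omega_1<\mathfrak b$ and let $\mathfrak S$ be a tall good system on $\mu$. There is $\psi\in\omega^\omega$ such that for every finite $a\subset\mu$ we have $[k,\psi(k)]\not\subset K_a$ for almost all $k$. If $f\not\le^*\psi$, then $\mathbb M_{\mathcal U_0}$ forces $f\not\le^*\dot g$.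
\end{proposition}

\begin{proof}
Say that an infinite $B\subset\omega$ converges to $e\in\mu$ if every neighborhood of $e$ contains almost all points of $B$, and let $\Lambda$ be the set of such limits. Then $\Lambda\not\subset K_a$ for every finite $a$. Indeed, by tallness the infinite set $\omega\setminus K_a$ has infinitely many points in some compact $K_{y,0}$, so it has an accumulation point $e$; by first countability an infinite subset of $\omega\setminus K_a$ converges to $e$; and $e\notin K_a$ because $K_a$ is open. Let $\Lambda_0=\Lambda$ if $\Lambda$ is countable, and let $\Lambda_0$ be a subset of $\Lambda$ of size $\omega_1$ otherwise. Since each $K_a$ is countable, still $\Lambda_0\not\subset K_a$. For $e\in\Lambda_0$ fix $B_e$ converging to $e$, and use $\omega_1<\mathfrak b$ to find $\psi$ bounding the functions $k\mapsto\min(B_e\setminus k)$. Given $a$, pick $e\in\Lambda_0\setminus K_a$. Since $K_a$ is closed, $B_e\cap K_a$ is finite, so for almost all $k$ the point $\min(B_e\setminus k)$ lies in $[k,\psi(k)]\setminus K_a$.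

Let $(s,P)$ be a condition with $\omega\setminus K_a\subset P$ and let $n<\omega$. Choose $k\ge n$ with $f(k)>\psi(k)$ and a point $d\in[k,\psi(k)]\setminus K_a$. Then $(s\cup\{d\},P)\le(s,P)$ forces $\dot g(k)\le d<f(k)$.
\end{proof}

Two things made this work: local countability reduced all finite sets $a$ to $\omega_1$ witnesses $B_e$, and then the finite windows $[k,\psi(k)]$ gave a bound on $\dot g(k)$ that does not depend on the condition.

Now let $\dot g$ be an arbitrary name. Fix a stem $s$, and let $v_k(t)$ be the value of $\dot g(k)$ decided by some condition with stem $s\cup t$, when there is one. We look for finite windows $s_j\subset\omega$ such that every $P\in\mathcal U$ contains, for infinitely many $j$, a set $t\subset s_j$ in the domain of some $v_k$ with $k$ in a finite range attached to $j$. The maximum of the finitely many values $v_k(t)$ is independent of $P$, and a single $f_\alpha$ exceeds it for infinitely many $j$. Two new problems arise. A set $P$ that merely meets a window need not contain a suitable $t$, so we must measure how robustly a window contains such sets. And we shall have to enlarge the filter in $\kappa$ steps, one for each candidate $\langle v_k\rangle$,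 while each step respects the windows chosen before. Norms solve the first problem, and states record the commitments.

\section{Norms and states}\label{sec:norms}

A \emph{norm} on a finite set $s\subset\omega$ is a function $h\colon\mathcal P(s)\to\omega$ such that $h(\emptyset)=0$, $h(x)\le h(z)$ for $x\subset z$, and
\[
h(x\cup z)\le\max(h(x),h(z))+1 .
\]
The pair $(s,h)$ is a \emph{normed set}. For $x\subset s$ we write $(x,h)$ for the normed set obtained by restricting $h$ to $\mathcal P(x)$. The last inequality says that when a set is split in two, one part loses at most $1$. By induction on $r$: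
\begin{enumerate}
\item[(N1)] a union of at most $2^r$ subsets of $s$ has norm at most $r$ plus the maximum of their norms.
\end{enumerate}
The three defining conditions are preserved by maxima:
\begin{enumerate}
\item[(N2)] the pointwise maximum of finitely many norms on $s$ is a norm on $s$.
\end{enumerate}
The function $\lfloor\log_2|x|\rfloor$, with value $0$ at $\emptyset$, is a norm because $|x\cup z|\le2\max(|x|,|z|)$; we call it the \emph{logarithmic norm}. On a singleton $\{d\}$, any value $h(\{d\})$ defines a norm. The norms that matter most measure how many pieces are needed to break a property.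

\begin{lemma}\label{lem:covernorm}
Let $Z\subset\omega$ and let $\mathcal O$ be a family of nonempty finite subsets of $Z$ such that every finite subset of $Z$ containing a member of $\mathcal O$ is in $\mathcal O$. For $n\ge1$ let $\mathcal O^n$ be the family of finite $x\subset Z$ that are not a union of $2^{n-1}$ (not necessarily distinct) sets outside $\mathcal O$.
\begin{enumerate}
\item[(a)] For $k<\omega$, the function $\rho(x)=\max(\{0\}\cup\{n:1\le n\le k,\ x\in\mathcal O^n\})$ is a norm on every finite subset of $Z$, and $\rho(x)\ge1$ implies $x\in\mathcal O$.
\item[(b)] If $P\subset Z$ and no finite subset of $P$ is in $\mathcal O^n$, then $P$ is a union of $2^{n-1}$ sets none of which has a finite subset in $\mathcal O$.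
\end{enumerate}
\end{lemma}

For example, if $\mathcal O$ consists of the finite sets with at least two elements, then $x\in\mathcal O^n$ if and only if $|x|>2^{n-1}$.

\begin{proof}
Subsets of finite sets outside $\mathcal O$ are outside $\mathcal O$. Hence, if $x\subset x'$ and $x'\notin\mathcal O^n$, then intersecting a cover of $x'$ with $x$ shows $x\notin\mathcal O^n$. As $\emptyset\notin\mathcal O$, we have $\emptyset\notin\mathcal O^n$, and padding a cover with copies of $\emptyset$ shows $\mathcal O^{n+1}\subset\mathcal O^n\subset\mathcal O^1=\mathcal O$.

(a) Only the inequality for unions remains. If $x,z\notin\mathcal O^n$, then $x\cup z$ is a union of $2^n$ sets outside $\mathcal O$, so $x\cup z\notin\mathcal O^{n+1}$. Thus $\rho(x\cup z)=n+1\ge2$ implies $\max(\rho(x),\rho(z))\ge n$.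

(b) Consider the pairs $(m,c)$ where $c\colon P\cap m\to2^{n-1}$ is a coloring with no color class in $\mathcal O$, ordered by restriction. Restrictions of such colorings are again such, so the pairs form a finitely branching tree. Every level $m$ is nonempty: cover $P\cap m$ by $2^{n-1}$ sets outside $\mathcal O$ and color each point by the first set that contains it. K\"onig's lemma gives a coloring of $P$ all of whose restrictions are in the tree, and its color classes are as required.
\end{proof}

For the rest of this section and the next, fix a good system $\mathfrak S$ on $\mu$; the letter $a$ ranges over finite subsets of $\mu$.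

\begin{definition}
A \emph{state} is a sequence $T=\langle(s_i,h_i):i<\omega\rangle$ of normed sets, called its \emph{pieces}, such that the $s_i$ are pairwise disjoint and
\[
\sup_ih_i(s_i\setminus K_a)=\infty\qquad\text{for every finite }a\subset\mu .
\]
Put $\mathrm{supp}(T)=\bigcup_is_i$ and $\mathrm{pos}(T)=\{x\in[\omega]^{<\omega}:h_i(x\cap s_i)\ge1\text{ for some }i\}$. For $P\subset\omega$ let $T{\restriction}P=\langle(s_i\cap P,h_i):i<\omega\rangle$. A normed set $(s,h)$ is \emph{$T$-correct} if $s\subset\mathrm{supp}(T)$ and every $x\subset s$ with $h(x)\ge1$ belongs to $\mathrm{pos}(T)$. We write $T'\le^*T$ if almost all pieces of $T'$ are $T$-correct.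
\end{definition}

The pieces are the windows. The supremum condition says that removing a compact set does not exhaust them, and $T'\le^*T$ says that whatever is large for $T'$ is still positive for $T$. A finite superset of a member of $\mathrm{pos}(T)$ is in $\mathrm{pos}(T)$; the pieces of $T$ are $T$-correct; and if $(s,h)$ is $T$-correct and $x\subset s$, then $(x,h)$ is $T$-correct.

\begin{lemma}\label{lem:states}
Let $T=\langle(s_i,h_i):i<\omega\rangle$ be a state.
\begin{enumerate}
\item[(a)] For all $a$ and $n$ there are infinitely many $i$ with $h_i(s_i\setminus K_a)\ge n$. In particular $\mathrm{supp}(T)$ is infinite.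
\item[(b)] $T\le^*T$, and $T{\restriction}P\le^*T$ whenever $T{\restriction}P$ is a state. For every $a$, $T{\restriction}(\omega\setminus K_a)$ is a state.
\item[(c)] If $T{\restriction}P$ is a state and $P=\bigcup_{j<2^r}P_j$, then some $T{\restriction}P_j$ is a state.
\item[(d)] The relation $\le^*$ is transitive, and $T'\le^*T$ implies $\mathrm{supp}(T')\subset^*\mathrm{supp}(T)$.
\item[(e)] If $T'\le^*T$ is a state, $E\subset\omega$ is finite and $m<\omega$, there are $j\ge m$ and $x\subset s_j\cap\mathrm{supp}(T')\setminus E$ with $h_j(x)\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}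
(a) An unbounded sequence of natural numbers exceeds each $n$ infinitely often; pieces of positive norm are nonempty and disjoint.

(b) The pieces of $T{\restriction}P$ are restrictions of $T$-correct sets, and $(s_i\setminus K_a)\setminus K_b=s_i\setminus K_{a\cup b}$.

(c) Otherwise there are finite $a_j$ and $n_j<\omega$ with $h_i((s_i\cap P_j)\setminus K_{a_j})\le n_j$ for all $i$. With $a=\bigcup_ja_j$, (N1) gives $h_i((s_i\cap P)\setminus K_a)\le r+\max_jn_j$ for all $i$, so $T{\restriction}P$ is not a state.

(d) The inclusion holds because pieces are finite. Let $T''\le^*T'\le^*T$, and let $(s'_j,h'_j)$ be $T$-correct for $j\ge j_0$. The pieces of $T''$ are disjoint, so almost all of them miss the finite set $\bigcup_{j<j_0}s'_j$ and are $T'$-correct. Let $(s,h)$ be such a piece. Then $s\subset\bigcup_{j\ge j_0}s'_j\subset\mathrm{supp}(T)$. If $x\subset s$ and $h(x)\ge1$, then $h'_j(x\cap s'_j)\ge1$ for some $j$, and $j\ge j_0$ since $x\cap s'_j\ne\emptyset$. So $x\cap s'_j\in\mathrm{pos}(T)$, and hence $x\in\mathrm{pos}(T)$.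

(e) By (a), some piece $(s',h')$ of $T'$ is $T$-correct, has $h'(s')\ge1$, and misses $E\cup\bigcup_{j<m}s_j$. Then $s'\in\mathrm{pos}(T)$, so $x=s'\cap s_j$ has $h_j(x)\ge1$ for some $j$, and $j\ge m$ since $x\ne\emptyset$.
\end{proof}

\section{Reducing to $\omega_1$ witnesses}\label{sec:omega1}

To build a state one must satisfy one requirement for each finite $a\subset\mu$, and there may be $\kappa$ of them, while the tools at hand (Martin's Axiom and the cardinal $\mathfrak b$) handle only fewer than $\kappa$. We now extend the first half of Proposition~\ref{prop:toy} from points to normed sets. This is the one place where the compactness and the countability of the sets $K_{y,n}$ are used.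

A \emph{normed sequence} is a family $\vec x=\langle(x_k,h_k):k\in J\rangle$ of normed sets, with $J\subset\omega$ infinite, such that each finite subset of $\omega$ meets only finitely many $x_k$ and $h_k(x_k)\to\infty$ along $J$. A \emph{restriction} of $\vec x$ is a normed sequence of the form $\langle(x'_k,h_k):k\in J'\rangle$ with $J'\subset J$ and $x'_k\subset x_k$. We say that $\vec x$ \emph{avoids} $K_a$ if $x_k\cap K_a=\emptyset$ for all $k\in J$, and that $\vec x$ \emph{converges} to $e\in\mu$ if every neighborhood of $e$ contains $x_k$ for almost all $k\in J$.

\begin{lemma}\label{lem:omega1}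
Let $\mathcal X$ be a family of normed sequences that is closed under restrictions, such that for every finite $a\subset\mu$ some member of $\mathcal X$ avoids $K_a$. Then there is $\mathcal X_0\subset\mathcal X$ with $|\mathcal X_0|\le\omega_1$ such that for every finite $a\subset\mu$ some $\vec x\in\mathcal X_0$ satisfies $h_k(x_k\setminus K_a)\to\infty$.
\end{lemma}

\begin{proof}
\emph{Case A: for some $\vec x\in\mathcal X$ and every $y<\mu$, the sequence $\langle h_k(x_k\cap K_{y,0}):k\in J\rangle$ is bounded.} By (N1), $h_k(x_k\cap K_a)$ is then bounded for every $a$. Since $h_k(x_k)\le\max(h_k(x_k\cap K_a),h_k(x_k\setminus K_a))+1$ and the left side tends to infinity, $h_k(x_k\setminus K_a)\to\infty$. Let $\mathcal X_0=\{\vec x\}$.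

\emph{Case B: otherwise.} We first show that \emph{every $\vec x\in\mathcal X$ has a convergent restriction}. For points this was sequential compactness; for normed sets we cut $x_k$ by more and more clopen sets, spending half of the norm. Since Case A fails, there are $y$ and an infinite $J_1\subset J$ such that $n_k=h_k(x_k\cap K_{y,0})\to\infty$ along $J_1$. As $K_{y,0}$ is countable, we can list as $\langle O_i:i<\omega\rangle$ all sets $K_{z,m}$ contained in $K_{y,0}$, with repetitions if necessary. For $\varepsilon\in2^r$ let
\[
\mathrm{At}(\varepsilon)=\{p\in K_{y,0}:\text{for all }i<r,\ p\in O_i\text{ if and only if }\varepsilon(i)=1\},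
\]
a clopen subset of $K_{y,0}$. Put $m_k=\lfloor n_k/2\rfloor$. Split $x_k\cap K_{y,0}$ by $O_0$ and keep a part of norm at least $n_k-1$; split that part by $O_1$, and so on up to $O_{m_k-1}$. This yields $\varepsilon_k\in2^{m_k}$ with $h_k(x_k\cap\mathrm{At}(\varepsilon_k))\ge n_k-m_k\ge n_k/2$. Since $m_k\to\infty$, the set of $\eta\in2^{<\omega}$ that are initial segments of $\varepsilon_k$ for infinitely many $k\in J_1$ is a nonempty tree without terminal nodes. Let $\varepsilon\in2^\omega$ be a branch, and choose $k_0<k_1<\cdots$ in $J_1$ such that $\varepsilon_{k_r}$ extends $\varepsilon{\restriction}r$. Put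
\[
x'_{k_r}=x_{k_r}\cap\mathrm{At}(\varepsilon_{k_r})\subset\mathrm{At}(\varepsilon{\restriction}r).
\]
The norms of these sets tend to infinity, so they form a restriction of $\vec x$, and almost all are nonempty. Thus the sets $\mathrm{At}(\varepsilon{\restriction}r)$ are decreasing nonempty closed subsets of the compact set $K_{y,0}$; let $e$ be a point of their intersection. A neighborhood of $e$ contains $K_{e,m}$ for some $m$ with $K_{e,m}\subset K_{y,0}$, and $K_{e,m}=O_i$ for some $i$. From $e\in O_i\cap\mathrm{At}(\varepsilon{\restriction}(i+1))$ we get $\varepsilon(i)=1$, so $x'_{k_r}\subset O_i$ for $r>i$. The restriction converges to $e$.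

Let $\Lambda$ be the set of limits of convergent members of $\mathcal X$. Given $a$, take a member of $\mathcal X$ avoiding $K_a$ and a convergent restriction of it, which is in $\mathcal X$. Almost all of its terms are nonempty and disjoint from the open set $K_a$, so its limit is not in $K_a$. Thus $\Lambda\not\subset K_a$. Let $\Lambda_0=\Lambda$ if $\Lambda$ is countable, and let $\Lambda_0\subset\Lambda$ have size $\omega_1$ otherwise; as $K_a$ is countable, $\Lambda_0\not\subset K_a$ for every $a$. Let $\mathcal X_0$ contain one member of $\mathcal X$ converging to $e$ for each $e\in\Lambda_0$. Given $a$, pick $e\in\Lambda_0\setminus K_a$ and $\vec x\in\mathcal X_0$ converging to $e$. The open neighborhood $\mu\setminus K_a$ of $e$ contains almost all $x_k$, so $h_k(x_k\setminus K_a)=h_k(x_k)$ for almost all $k$.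
\end{proof}

\section{Extending states}\label{sec:extend}

For an uncountable cardinal $\kappa$, \emph{$\mathrm{MA}_{<\kappa}$} is the statement that for every ccc poset and every family of fewer than $\kappa$ dense subsets there is a filter meeting all of them. It implies $\mathfrak b\ge\kappa$: for $F\subset\omega^\omega$ with $|F|<\kappa$, apply it to the $\sigma$-centered poset of pairs $(\sigma,H)\in\omega^{<\omega}\times[F]^{<\omega}$, where an extension lengthens $\sigma$ by values above those of all $f\in H$ and enlarges $H$.

In this section and the next we assume:
\begin{enumerate}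
\item[$(*)$] $\kappa\ge\omega_2$ is regular, $\mathrm{MA}_{<\kappa}$ holds and $\mathfrak c=\kappa$; $\vec f=\langle f_\alpha:\alpha<\kappa\rangle$ is an unbounded sequence of nondecreasing functions with $f_\alpha\le^*f_\beta$ for $\alpha<\beta$; $\mathfrak S$ is a good system on $\mu\le\kappa$.
\end{enumerate}
In particular $\mathfrak b=\kappa>\omega_1$. The filter will be generated by the supports of a $\le^*$-decreasing sequence of $\kappa$ states. The first lemma takes care of the limit steps, the second of the successor steps.

\begin{lemma}\label{lem:lower}
Let $\theta<\kappa$ and let $\langle T_\xi:\xi<\theta\rangle$ be states with $T_\eta\le^*T_\xi$ for $\xi<\eta$. There is a state $T$ with $T\le^*T_\xi$ for all $\xi<\theta$. For $\theta=0$ this says that a state exists.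
\end{lemma}

\begin{proof}
For $w\in[\theta]^{<\omega}$ call a normed set \emph{$w$-correct} if it is $T_\xi$-correct for all $\xi\in w$. Let $\mathbb R$ be the set of pairs $(p,w)$ where $p$ is a finite sequence of pairwise disjoint normed sets and $w\in[\theta]^{<\omega}$. Put $(p',w')\le(p,w)$ if $p'$ end-extends $p$, $w\subset w'$, and the pieces of $p'$ beyond $p$ are $w$-correct. There are countably many $p$, and conditions with the same $p$ are extended by taking the union of the second coordinates, so $\mathbb R$ is $\sigma$-centered. The sets $D_\xi=\{(p,w):\xi\in w\}$ are dense. If $G\subset\mathbb R$ is a filter meeting every $D_\xi$, let $T_G=\bigcup\{p:(p,w)\in G\}$, a sequence of pairwise disjoint normed sets. For each $\xi$ almost all pieces of $T_G$ are $T_\xi$-correct: if $(p,w)\in G\cap D_\xi$, every piece of $T_G$ beyond $p$ is a piece of some condition in $G$ below $(p,w)$. We apply $\mathrm{MA}_{<\kappa}$ to $\mathbb R$ twice, first for one set $a$ at a time and then for the $\omega_1$ witnesses.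

A \emph{thread} is a normed sequence almost all of whose terms are $T_\xi$-correct, for each $\xi<\theta$. Restrictions of threads are threads.

\emph{For each $a$ some thread avoids $K_a$.} Let $D^a_n$ be the set of $(p,w)$ such that $p$ has a piece $(s,h)$ with $s\cap K_a=\emptyset$ and $h(s)\ge n$. It is dense. Given $(p,w)$ with $w=\emptyset$, append a subset of the infinite set $\omega\setminus K_a$ of size $2^n$, disjoint from the pieces of $p$, with the logarithmic norm. If $w\ne\emptyset$, let $\eta=\max w$ and $T_\eta=\langle(s_i,h_i):i<\omega\rangle$. Since $T_\eta\le^*T_\xi$ for $\xi\in w$, almost all pieces of $T_\eta$ are $w$-correct and disjoint from the pieces of $p$. By Lemma~\ref{lem:states}(a) one of them has $h_i(s_i\setminus K_a)\ge n$; append $(s_i\setminus K_a,h_i)$. Let $G$ meet all $D_\xi$ and all $D^a_n$, and for each $n$ let $(x_n,h_n)$ be a piece of $T_G$ that misses $K_a$ and has norm at least $n$. Each piece of $T_G$ is chosen for only finitely many $n$, so $\langle(x_n,h_n):n<\omega\rangle$ is a thread.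

Let $\mathcal X_0$ be given by Lemma~\ref{lem:omega1} for the family of threads. For $\vec x\in\mathcal X_0$ and $n<\omega$ let $D_{\vec x,n}$ be the set of $(p,w)$ such that some term $(x_k,h_k)$ with $k\ge n$ is a piece of $p$. It is dense, since for given $(p,w)$ almost all terms of $\vec x$ are $w$-correct and disjoint from the pieces of $p$. Because $\omega_1<\kappa$ and $\theta<\kappa$, a filter $G$ meets all $D_\xi$ and all $D_{\vec x,n}$. Let $T=T_G$. Given $a$, take $\vec x\in\mathcal X_0$ with $h_k(x_k\setminus K_a)\to\infty$. For infinitely many $k$ the term $(x_k,h_k)$ is a piece of $T$, so the norms of the pieces of $T$ outside $K_a$ are unbounded. Hence $T$ is an infinite sequence and a state, and $T\le^*T_\xi$ for all $\xi$.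
\end{proof}

A \emph{valuation} is a sequence $\vec v=\langle v_k:k<\omega\rangle$ of functions $v_k\colon X_k\to\omega$ with $X_k\subset[\omega]^{<\omega}$. As in Section~\ref{sec:idea}, think of $X_k$ as the set of those $t$ whose addition to a fixed stem can decide $\dot g(k)$, and of $v_k(t)$ as the value. The key lemma either shrinks a state so far that $\vec v$ cannot come from a name, or finds windows on which every positive set produces a value below one fixed $f_\alpha$.

\begin{lemma}\label{lem:key}
Let $T$ be a state and $\vec v$ a valuation. There is a state $T'=\langle(s'_j,h'_j):j<\omega\rangle\le^*T$ such that one of the following holds.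
\begin{enumerate}
\item[(i)] For some $k$, no $t\in X_k$ is contained in $\mathrm{supp}(T')$.
\item[(ii)] There is $\alpha<\kappa$ such that for every $j$ and every $x\subset s'_j$ with $h'_j(x)\ge1$ there are $k\ge j$ and $t\in X_k$ with $t\subset x$ and $v_k(t)<f_\alpha(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Assume that (i) fails for every state $T'\le^*T$. Write $T=\langle(s_i,h_i):i<\omega\rangle$ and $Z=\mathrm{supp}(T)$.

\emph{Step 1: the norms.} A set of positive new norm must be in $\mathrm{pos}(T)$, so that $T'\le^*T$, and must contain a member of $X_k$, for (ii). So let $\mathcal O_k$ be the family of finite $x\subset Z$ that belong to $\mathrm{pos}(T)$ and contain a member of $X_k$. It satisfies the hypothesis of Lemma~\ref{lem:covernorm}, since $\emptyset\notin\mathrm{pos}(T)$. Let $\rho_k$ be the norm that Lemma~\ref{lem:covernorm}(a) associates with $\mathcal O_k$ and $k$.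

\emph{Step 2: if $P\subset Z$, $T{\restriction}P$ is a state and $k\ge1$, then $\rho_k(x)=k$ for some finite $x\subset P$.} Otherwise no finite subset of $P$ is in $\mathcal O_k^k$, and Lemma~\ref{lem:covernorm}(b) gives $P=\bigcup_{j<2^{k-1}}P_j$ where no $P_j$ has a finite subset in $\mathcal O_k$. By Lemma~\ref{lem:states}(c) and (b), some $T{\restriction}P_j$ is a state below $T$. As (i) fails for it, there is $t\in X_k$ with $t\subset P_j$, and as it is a state, $h_i(s_i\cap P_j)\ge1$ for some $i$. Then $t\cup(s_i\cap P_j)$ is a finite subset of $P_j$ in $\mathcal O_k$, a contradiction.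

\emph{Step 3: $\omega_1$ witnesses.} Let $\mathcal X$ be the family of normed sequences of the form $\langle(x_k,\rho_k):k\in J\rangle$ with $x_k\subset Z$. It is closed under restrictions. Fix $a$. For $k\ge1$ we have $K_a\cup k=K_{a\cup k}$, so $T{\restriction}(Z\setminus(K_a\cup k))$ is a state by Lemma~\ref{lem:states}(b), and Step 2 gives a finite $x_k\subset Z\setminus(K_a\cup k)$ with $\rho_k(x_k)=k$. These sets form a member of $\mathcal X$ that avoids $K_a$. Let $\mathcal X_0$ be given by Lemma~\ref{lem:omega1}.

\emph{Step 4: windows that work for all $a$ at once.} For $\vec x\in\mathcal X_0$ with index set $J$, let $\varphi_{\vec x}(n)$ be the least $m>n$ such that some $k\in J\cap[n,m)$ has $x_k\subset[n,m)$; it exists because only finitely many $x_k$ meet $n$. Since $\omega_1<\mathfrak b$, there is $\psi$ with $\psi(n)>n$ for all $n$ and $\varphi_{\vec x}\le^*\psi$ for all $\vec x\in\mathcal X_0$. Put $\varphi(0)=0$ and $\varphi(j+1)=\psi(\varphi(j))$, so that $\varphi$ is strictly increasing and $\varphi(j)\ge j$. Let $I_j=[\varphi(j),\varphi(j+1))$, and let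
\[
z_j=Z\cap I_j,\qquad \tau_j(x)=\max\{\rho_k(x):k\in I_j\}\quad(x\subset z_j).
\]
By (N2), $\tau_j$ is a norm on $z_j$. Given $a$, take $\vec x\in\mathcal X_0$ with $\rho_k(x_k\setminus K_a)\to\infty$. For almost all $j$ we have $\varphi_{\vec x}(\varphi(j))\le\varphi(j+1)$, so there is $k(j)\in J\cap I_j$ with $x_{k(j)}\subset z_j$, and
\[
\tau_j(z_j\setminus K_a)\ge\rho_{k(j)}(x_{k(j)}\setminus K_a)\to\infty\qquad(j\to\infty).
\]
This is a limit, not merely a supremum. Hence \emph{every} infinite subsequence of $\langle(z_j,\tau_j):j<\omega\rangle$ is a state, and we are free to let $\vec f$ choose the subsequence.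

\emph{Step 5: choosing $\alpha$.} Let
\[
u(j)=\max\bigl(\{0\}\cup\{v_k(t):k\in I_j,\ t\in X_k,\ t\subset z_j\}\bigr),
\]
a maximum over a finite set. Since $u$ does not bound $\vec f$, there is $\alpha$ such that $\{j:f_\alpha(j)>u(j)\}$ is infinite; enumerate this set as $j_0<j_1<\cdots$ and put $(s'_l,h'_l)=(z_{j_l},\tau_{j_l})$. Let $j=j_l$ and $x\subset z_j$ with $\tau_j(x)\ge1$. Then $x\in\mathcal O_k$ for some $k\in I_j$. So $x\in\mathrm{pos}(T)$, which shows $T'\le^*T$, and there is $t\in X_k$ with $t\subset x$. Now $k\ge\varphi(j)\ge j\ge l$ and $f_\alpha$ is nondecreasing, so $v_k(t)\le u(j)<f_\alpha(j)\le f_\alpha(k)$. This is (ii).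
\end{proof}

\section{A forcing that destroys tallness and preserves $\vec f$}\label{sec:kill}

\begin{proposition}\label{prop:kill}
Assume $(*)$. There is a $\sigma$-centered poset of size at most $\kappa$ that adds an infinite $A\subset\omega$ with $A\cap K_{y,0}$ finite for all $y<\mu$ and forces that $\vec f$ remains unbounded.
\end{proposition}

\begin{proof}
The valuations that come from $\mathbb M_{\mathcal U}$-names depend on the filter $\mathcal U$, which is not yet built; so we treat all valuations. There are $\mathfrak c^\omega=\kappa$ of them, and $|\mu|\le\kappa$. Let $\langle r_\xi:\xi<\kappa\rangle$ list all $y<\mu$ and all valuations. Define states $T_\xi$, $\xi<\kappa$, with $T_\eta\le^*T_\xi$ for $\xi\le\eta$. For $\xi=0$ and for limit $\xi$ use Lemma~\ref{lem:lower}. If $r_\xi=y$, let $T_{\xi+1}=T_\xi{\restriction}(\omega\setminus K_{y,0})$. If $r_\xi=\vec v$, let $T_{\xi+1}$ be given by Lemma~\ref{lem:key} for $T_\xi$ and $\vec v$. By Lemma~\ref{lem:states}(b),(d) the sequence is decreasing. Let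
\[
\mathcal U=\{P\subset\omega:\mathrm{supp}(T_\xi)\subset^*P\text{ for some }\xi<\kappa\}.
\]
The supports are infinite and $\subset^*$-decreasing, so $\mathcal U$ is a filter of infinite sets containing the cofinite sets, and $\omega\setminus K_{y,0}\in\mathcal U$ for all $y$. By Lemma~\ref{lem:mathias}, $\mathbb M_{\mathcal U}$ has all the required properties except possibly the last.

Suppose that $p$ forces $f_\alpha\le^*\dot g$ for all $\alpha<\kappa$. For each $\alpha$ choose $(s_\alpha,P_\alpha)\le p$ and $n_\alpha$ such that $(s_\alpha,P_\alpha)\Vdash f_\alpha(k)\le\dot g(k)$ for all $k\ge n_\alpha$. Since $\kappa$ is regular and uncountable, there are $s$, $n$ and an unbounded $\Gamma\subset\kappa$ with $(s_\alpha,n_\alpha)=(s,n)$ for $\alpha\in\Gamma$. Let $X_k$ be the set of $t\in[\omega]^{<\omega}$ such that some condition with stem $s\cup t$ decides $\dot g(k)$, and let $v_k(t)$ be the value decided; it is unique because conditions with the same stem are compatible. Fix $\xi$ with $r_\xi=\vec v$, and write $T_{\xi+1}=\langle(s'_j,h'_j):j<\omega\rangle$.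

Alternative (i) of Lemma~\ref{lem:key} fails for $T_{\xi+1}$. Indeed, for each $k$ some $(s^+,P^+)\le(s,\mathrm{supp}(T_{\xi+1}))$ decides $\dot g(k)$, and then $t=s^+\setminus s$ is a member of $X_k$ contained in $\mathrm{supp}(T_{\xi+1})$.

So (ii) holds with some $\alpha_0$. Because $\vec f$ is increasing, we can take $\alpha\in\Gamma$ with $\alpha\ge\alpha_0$ and $m\ge n$ with $f_{\alpha_0}(k)\le f_\alpha(k)$ for all $k\ge m$. As $P_\alpha\in\mathcal U$, there is $\eta\ge\xi+1$ such that $E=\mathrm{supp}(T_\eta)\setminus P_\alpha$ is finite. Lemma~\ref{lem:states}(e), applied to $T_\eta\le^*T_{\xi+1}$, gives $j\ge m$ and $x\subset s'_j\cap P_\alpha$ with $h'_j(x)\ge1$. By (ii) there are $k\ge j$ and $t\in X_k$ with $t\subset x$ and $v_k(t)<f_{\alpha_0}(k)$. Let $(s\cup t,P')\Vdash\dot g(k)=v_k(t)$. Since $t\subset P_\alpha$, the condition $(s\cup t,P'\cap P_\alpha)$ extends both $(s\cup t,P')$ and $(s,P_\alpha)$. As $k\ge m\ge n$, it forces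
\[
f_\alpha(k)\le\dot g(k)=v_k(t)<f_{\alpha_0}(k)\le f_\alpha(k),
\]
a contradiction.
\end{proof}

\section{The iteration}\label{sec:iteration}

Proposition~\ref{prop:kill} needs $\mathrm{MA}_{<\kappa}$ and $\mathfrak c=\kappa$ in the model over which it is applied. We therefore alternate: restore Martin's Axiom by small posets, destroy one good system, and repeat $\kappa^+$ times.

\subsection{Standard facts}

In a \emph{finite support} (FS) iteration $\langle\mathbb P_\nu,\dot{\mathbb R}_\nu:\nu<\lambda\rangle$, a condition of $\mathbb P_\lambda$ is a function $p$ on $\lambda$ with $p{\restriction}\nu\Vdash p(\nu)\in\dot{\mathbb R}_\nu$ whose \emph{support}, the set of $\nu$ where $p(\nu)$ is not the name of the largest element, is finite. We view $\mathbb P_\beta$ as a subset of $\mathbb P_\lambda$ and write $G_\beta=G_\lambda\cap\mathbb P_\beta$. An FS iteration of ccc posets is ccc.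

If $D$ is a dense subset of a ccc poset $\mathbb P$ and $\theta$ is an infinite cardinal, every subset of $\theta$ in the extension has a \emph{nice name}, given by one countable antichain of $D$ for each ordinal below $\theta$. This has two consequences.
\begin{enumerate}
\item[(C1)] There are at most $(|D|^\omega)^\theta$ nice names for subsets of $\theta$, and this number bounds $2^\theta$ in the extension.
\item[(C2)] For an FS iteration of ccc posets of length $\lambda$ with $\mathrm{cf}(\lambda)>\theta$, every subset of $\theta$ in $V[G_\lambda]$ lies in $V[G_\beta]$ for some $\beta<\lambda$, because a nice name mentions at most $\theta$ conditions and their supports are bounded below $\lambda$.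
\end{enumerate}
If $\kappa$ is regular and $2^{<\kappa}=\kappa$, then $\kappa^{<\kappa}=\kappa$, since a function from $\theta<\kappa$ to $\kappa$ maps into some $\gamma<\kappa$ and $|\gamma|^\theta\le2^{|\gamma|\cdot\theta}$.

\medskip
\noindent\textbf{(A) Small dense sets.} Consider an FS iteration of length $\lambda$ of ccc posets, each forced to have a dense subset of size at most $\kappa$. Replacing each $\dot{\mathbb R}_\nu$ by an isomorphic copy of such a dense subset with the largest element added, we may assume that it is forced to be a subset of $\kappa$. Call $p$ \emph{determined} if $p(\nu)$ is the check name of an ordinal for each $\nu$ in the support. The determined conditions are dense, by induction on the largest element $\nu$ of the support of $p$: extend $p{\restriction}\nu$ in $\mathbb P_\nu$ to force $p(\nu)=\check\gamma$ for some $\gamma<\kappa$, extend further to a determined $q\in\mathbb P_\nu$, and put $\check\gamma$ at coordinate $\nu$. So $\mathbb P_\lambda$ has a dense subset of size at most $\max(\kappa,|\lambda|)$.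

\medskip
\noindent\textbf{(B) Solovay--Tennenbaum} (see \cite[VIII.6.3]{Kunen} and its proof). If $\kappa>\omega$ is regular and $2^{<\kappa}=\kappa$, there is an FS iteration $\mathbb S_\kappa$ of length $\kappa$ of ccc posets, each forced to have size less than $\kappa$, that forces $\mathrm{MA}_{<\kappa}$ and $\mathfrak c=\kappa$. By (A) it has a dense subset of size at most $\kappa$.

\subsection{Preserving an increasing unbounded sequence}

Let $\kappa$ be regular and uncountable, and let $\vec f=\langle f_\alpha:\alpha<\kappa\rangle$ be unbounded with $f_\alpha\le^*f_\beta$ for $\alpha<\beta$. A function $h$ with $f_\alpha\le^*h$ for unboundedly many $\alpha<\kappa$ bounds all of $\vec f$, in any extension.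

\begin{lemma}\label{lem:small}
A poset $\mathbb Q$ with $|\mathbb Q|<\kappa$ forces that $\vec f$ is unbounded.
\end{lemma}

\begin{proof}
Suppose that $p$ forces $\dot g$ to bound $\vec f$. Choose $q_\alpha\le p$ and $n_\alpha$ with $q_\alpha\Vdash f_\alpha(k)\le\dot g(k)$ for all $k\ge n_\alpha$. By regularity of $\kappa$, $(q_\alpha,n_\alpha)=(q,n)$ for unboundedly many $\alpha$. For each $k$ choose $r_k\le q$ and $h(k)$ with $r_k\Vdash\dot g(k)=h(k)$. Then $f_\alpha(k)\le h(k)$ for $k\ge n$ and all these $\alpha$, so $h$ bounds $\vec f$ in the ground model.
\end{proof}

\begin{lemma}\label{lem:limit}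
Let $\delta$ be a limit ordinal and let $\mathbb P_\delta$ be the limit of an FS iteration of ccc posets such that every $\mathbb P_\beta$, $\beta<\delta$, forces that $\vec f$ is unbounded. Then so does $\mathbb P_\delta$.
\end{lemma}

\begin{proof}
If $\mathrm{cf}(\delta)>\omega$, a bound in $V[G_\delta]$ would lie in some $V[G_\beta]$ by (C2). Let $\mathrm{cf}(\delta)=\omega$, suppose that $p$ forces $\dot g$ to bound $\vec f$, and choose $q_\alpha\le p$ and $n_\alpha$ as in the previous proof. Supports are finite and $\delta$ is a countable supremum of smaller ordinals, so there are $\beta<\delta$, $n<\omega$ and an unbounded $\Gamma\subset\kappa$ with $q_\alpha\in\mathbb P_\beta$ and $n_\alpha=n$ for $\alpha\in\Gamma$.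

Let $\dot\Gamma'$ name $\{\alpha\in\Gamma:q_\alpha\in G_\beta\}$. Some condition of $\mathbb P_\beta$ forces that $\dot\Gamma'$ is unbounded in $\kappa$. Otherwise the conditions that force $\dot\Gamma'\subset\gamma$ for some $\gamma<\kappa$ are dense; a maximal antichain among them is countable, so a single $\gamma<\kappa$ satisfies $\Vdash\dot\Gamma'\subset\gamma$; but $q_\alpha\Vdash\alpha\in\dot\Gamma'$ for $\alpha\in\Gamma\setminus\gamma$.

Let $G_\beta$ be generic with $\Gamma'$ unbounded, and work in $V[G_\beta]$. For each $k$ the set of $r{\restriction}\beta$, where $r\in\mathbb P_\delta$ decides $\dot g(k)$, is dense in $\mathbb P_\beta$. So we may choose $r_k\in\mathbb P_\delta$ and $h(k)$ with $r_k{\restriction}\beta\in G_\beta$ and $r_k\Vdash\dot g(k)=h(k)$. Let $\alpha\in\Gamma'$ and $k\ge n$, and take $u\in G_\beta$ below $r_k{\restriction}\beta$ and $q_\alpha$. The condition that agrees with $u$ below $\beta$ and with $r_k$ on $[\beta,\delta)$ extends $r_k$ and $q_\alpha$, so it forces $f_\alpha(k)\le\dot g(k)=h(k)$. Thus $h\in V[G_\beta]$ bounds $\vec f$, a contradiction.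
\end{proof}

\begin{lemma}\label{lem:ST}
If $2^{<\kappa}=\kappa$, then $\mathbb S_\kappa$ forces that $\vec f$ is unbounded.
\end{lemma}

\begin{proof}
Induct along the iteration. At successor steps apply Lemma~\ref{lem:small} in the intermediate model, where $\kappa$ is still regular; at limit steps apply Lemma~\ref{lem:limit}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

\emph{The preparatory model.} In the model of GCH we have $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. Force with $\mathbb S_\kappa$ and call the extension $V$. By (B) and (C1), $V$ satisfies $\mathrm{MA}_{<\kappa}$, $\mathfrak c=\kappa=2^{<\kappa}$ and $2^\kappa=\kappa^+$; hence also $\kappa^{<\kappa}=\kappa$. In $V$ list $\omega^\omega$ as $\{g_\alpha:\alpha<\kappa\}$. Since $\mathfrak b=\kappa$, we can choose recursively a nondecreasing $f_\beta$ that bounds $\{g_\beta+1\}\cup\{f_\alpha:\alpha<\beta\}$. The sequence $\vec f=\langle f_\alpha:\alpha<\kappa\rangle$ is $\le^*$-increasing, and it is unbounded because $f_\beta\not\le^*g_\beta$.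

\emph{Coding and bookkeeping.} Fix in $V$ a bijection $\pi\colon\kappa\to\kappa\times\omega\times\kappa$. A set $S\subset\kappa$ \emph{codes} a family $\langle K_{y,n}:y<\mu,\ n<\omega\rangle$ with $y\in K_{y,n}\subset\mu\le\kappa$ if $\pi[S]=\{(y,n,z):z\in K_{y,n}\}$. Every good system on some $\mu\le\kappa$ has a code and is determined by it. Fix also a surjection $e\colon\kappa^+\to\kappa^+\times\kappa^+$ such that $e(\nu)=(\nu_0,i)$ implies $\nu_0\le\nu$: take a map under which every pair has $\kappa^+$ preimages, and change its value to $(0,0)$ wherever the inequality fails.

\emph{The iteration.} Over $V$ we define an FS iteration $\langle\mathbb P_\nu,\dot{\mathbb R}_\nu:\nu<\kappa^+\rangle$ and prove along the way that for $\nu<\kappa^+$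
\begin{enumerate}
\item[$(\dagger)_\nu$] $\mathbb P_\nu$ is ccc, has a dense subset $D_\nu$ of size at most $\kappa$, and forces that $\vec f$ is unbounded.
\end{enumerate}
At limits, $(\dagger)_\nu$ follows from (A) and Lemma~\ref{lem:limit}. Suppose that $\mathbb P_\nu$ is defined and $(\dagger)_\nu$ holds. By (C1) there are at most $(\kappa^\omega)^\kappa=\kappa^+$ nice $\mathbb P_\nu$-names, with antichains from $D_\nu$, for subsets of $\kappa$; list them as $\langle\sigma_{\nu,i}:i<\kappa^+\rangle$. In $V[G_\nu]$ let
\[
\mathbb R_\nu=\mathbb C*\dot{\mathbb S}_\kappa*\dot{\mathbb Q}_\nu ,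
\]
replaced by a dense subset as in (A), with the three factors as follows.
\begin{itemize}
\item $\mathbb C=2^{<\omega}$ is Cohen forcing, which adds a real $c_\nu\notin V[G_\nu]$. It is countable, so $\vec f$ stays unbounded by Lemma~\ref{lem:small}. The poset $\mathbb P_\nu*\mathbb C$ has a dense subset of size at most $\kappa$, and $(\kappa^\omega)^\theta=\kappa$ in $V$ for $\theta<\kappa$, so $2^{<\kappa}=\kappa$ holds in $V[G_\nu][c_\nu]$ by (C1).
\item $\mathbb S_\kappa$ is the poset of (B) in $V[G_\nu][c_\nu]$. Let $N_\nu$ be the resulting extension. Then $N_\nu$ satisfies $\mathrm{MA}_{<\kappa}$ and $\mathfrak c=\kappa$, and $\vec f$ is unbounded in $N_\nu$ by Lemma~\ref{lem:ST}.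
\item Let $e(\nu)=(\nu_0,i)$ and let $S$ be the value of $\sigma_{\nu_0,i}$ under $G_{\nu_0}$; this makes sense as $\nu_0\le\nu$. If $S$ codes a system that is good in $N_\nu$, then $(*)$ holds in $N_\nu$, and $\mathbb Q_\nu$ is the poset of Proposition~\ref{prop:kill} in $N_\nu$. Otherwise $\mathbb Q_\nu$ is trivial.
\end{itemize}
Each factor is ccc, has a dense subset of size at most $\kappa$ and keeps $\vec f$ unbounded, so $(\dagger)_{\nu+1}$ holds by (A). Let $W=V[G_{\kappa^+}]$. It is an extension of the model of GCH by the ccc poset $\mathbb S_\kappa*\dot{\mathbb P}_{\kappa^+}$, so cardinals and cofinalities are preserved.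

\emph{$\mathfrak b=\kappa$ in $W$.} By Lemma~\ref{lem:limit}, $\vec f$ is unbounded in $W$, so $\mathfrak b\le\kappa$. A family of fewer than $\kappa$ functions in $W$ is coded by a subset of some $\theta<\kappa$, so by (C2) it lies in some $V[G_\nu]\subset N_\nu$, where it is bounded by $\mathrm{MA}_{<\kappa}$.

\emph{$\mathfrak c=\kappa^+$ in $W$.} The reals $c_\nu$ are distinct, since $c_{\nu'}\in V[G_\nu]$ for $\nu'<\nu$; so $\mathfrak c\ge\kappa^+$. By (A), $\mathbb P_{\kappa^+}$ has a dense subset of size at most $\kappa^+$. Every function $\omega\to\kappa^+$ is bounded, so $(\kappa^+)^\omega\le\kappa^+\cdot\kappa^\omega=\kappa^+$ in $V$, and (C1) gives $\mathfrak c\le\kappa^+$.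

\emph{In $W$ there is no tall good system on any $\mu\le\kappa$.} Let $\mathfrak S\in W$ be good in $W$, with code $S\subset\kappa$. By (C2), $S\in V[G_{\nu_0}]$ for some $\nu_0<\kappa^+$, so $S$ is the value of some $\sigma_{\nu_0,i}$. Let $e(\nu)=(\nu_0,i)$. Then $\mathfrak S\in N_\nu\subset W$, and these models have the same $\omega_1$, so $\mathfrak S$ is good in $N_\nu$ by Lemma~\ref{lem:down}. Hence $\mathbb Q_\nu$ added an infinite $A\subset\omega$ with $A\cap K_{y,0}$ finite for all $y<\mu$, and $A\in W$ witnesses that $\mathfrak S$ is not tall.

\emph{Conclusion.} In $W$ let $X$ be regular, first countable and feebly compact with $|X|<\mathfrak c=\kappa^+$, so that $|X|\le\kappa$. If $X$ were not countably compact, or were separable and not both compact and countable, Proposition~\ref{prop:reduction} would give a tall good system on some $\mu\le\kappa$. This proves (1) and (2), and the last statement follows from (1) because $\mathfrak b<\mathfrak c$. \qed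

\begin{thebibliography}{9}

\bibitem{vD} van Douwen, in: \emph{Handbook of Set-Theoretic Topology}, 12.5.

\bibitem{JSS} Istv\'an Juh\'asz, Ljos Soukup and Zolt\'an Szentmikl\'ossy, \emph{Pseudocompact versus countably compact in first countable spaces}, arXiv:2401.01631 (2024).

\bibitem{Kunen} Kunen, \emph{Set Theory} (1980).

\end{thebibliography}
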